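\title{A sharp lower bound for the multiplicity of an ideal with a power in a parameter ideal}

\begin{abstract}
Let $(R,\mathfrak m)$ be a $d$-dimensional Noetherian local or graded algebra over a field of arbitrary characteristic, let $J$ be an ideal generated by a system of parameters, and let $\mathfrak a$ be an $\mathfrak m$-primary ideal with $\mathfrak a^{N+1}\subseteq J$. We prove that $e(\mathfrak a)\ge \bigl(\frac{d}{d+N}\bigr)^d e(J)$, with no Cohen--Macaulay hypothesis. In positive characteristic we cut $R/\mathfrak a^n$ into one-dimensional slices along generic generators of $J$; the sizes of the slices form a subadditive function, and the bound follows from a separating hyperplane and the inequality of arithmetic and geometric means. Characteristic zero is reduced to positive characteristic by Artin approximation. In dimension two we give a sharper bound, valid in every Noetherian local ring.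
\end{abstract}

\section{The question and the results}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$ and let $\ell$ denote length. The (Hilbert--Samuel) multiplicity of an $\mathfrak m$-primary ideal $I$ is
\[
e(I)=\lim_{n\to\infty}\frac{d!}{n^d}\,\ell(R/I^n).
\]
It measures how fast the powers of $I$ shrink: a smaller ideal has a larger multiplicity, and $e(I^n)=n^de(I)$. In $k[[x_1,\dots,x_d]]$ one has $e(\mathfrak m)=1$ and $e\bigl((x_1^{a_1},\dots,x_d^{a_d})\bigr)=a_1\cdots a_d$.

Let $\mathfrak a$ and $J$ be $\mathfrak m$-primary ideals with $\mathfrak a^{N+1}\subseteq J$. The two properties just mentioned give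
\begin{equation}\label{eq:trivial}
e(J)\le (N+1)^d\,e(\mathfrak a),
\end{equation}
and equality holds for $J=\mathfrak a^{N+1}$. Ideals with few generators behave differently. Take $R=k[[x_1,\dots,x_d]]$, $\mathfrak a=\mathfrak m$ and $J=(x_1^{a_1},\dots,x_d^{a_d})$. The monomial of largest degree outside $J$ is $x_1^{a_1-1}\cdots x_d^{a_d-1}$, so $\mathfrak m^{N+1}\subseteq J$ holds exactly when $a_1+\dots+a_d\le N+d$. The inequality of arithmetic and geometric means then gives
\[
e(J)=a_1\cdots a_d\le\Bigl(\frac{d+N}{d}\Bigr)^d e(\mathfrak a).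
\]
The factor $N+1$ in \eqref{eq:trivial} has become $1+N/d$. The two agree when $d=1$ or $N=0$; for large $N$ the new bound is smaller by a factor close to $d^d$.

It is natural to ask whether this improved bound holds for every ideal $J$ generated by a system of parameters and every $\mathfrak m$-primary ideal $\mathfrak a$ with $\mathfrak a^{N+1}\subseteq J$, in every local or graded algebra over a field. The question is posed in \cite{HTW}. The answer is known to be yes when $R$ is a Cohen--Macaulay graded ring and $\mathfrak a$ is generated by a homogeneous system of parameters. We show that it is yes in general.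

\begin{theorem}\label{thm:A}
Let $k$ be a field of arbitrary characteristic and let $(R,\mathfrak m)$ be a Noetherian ring of dimension $d\ge1$ that is either a local $k$-algebra with maximal ideal $\mathfrak m$, or a graded $k$-algebra $R=\bigoplus_{n\ge0}R_n$ with $R_0=k$ and $\mathfrak m=\bigoplus_{n>0}R_n$. Let $\mathfrak a$ and $J$ be $\mathfrak m$-primary ideals, where $J$ is generated by a system of parameters (homogeneous in the graded case). If $\mathfrak a^{N+1}\subseteq J$ for an integer $N\ge0$, then
\begin{equation}\label{eq:main}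
e(\mathfrak a)\ge\Bigl(\frac{d}{d+N}\Bigr)^d e(J).
\end{equation}
\end{theorem}

In the graded case $e(I)$ is defined by the same limit. The bound is sharp whenever $d$ divides $N$: in the example above take $a_1=\dots=a_d=t$ and $N=d(t-1)$, so that both sides of \eqref{eq:main} equal $1$. The hypothesis on $J$ cannot be dropped: for $J=\mathfrak a^{N+1}$, $d\ge2$ and $N\ge1$ the inequality fails, because $N+1>1+N/d$.

The core of the proof is a statement in characteristic $p>0$. There $q$ denotes a power $p^e$, and $I^{[q]}$ is the ideal generated by the $q$-th powers of the elements of $I$. Since $x\mapsto x^q$ is a ring homomorphism, $I^{[q]}$ is generated by the $q$-th powers of any set of generators of $I$.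

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p>0$ and dimension $d\ge1$. Let $J=(f_1,\dots,f_d)$ be generated by a system of parameters, let $\mathfrak a$ be $\mathfrak m$-primary, and let $c>0$ be a real number. Suppose that there is $z_0\in R$ outside every minimal prime such that $z_0\,\mathfrak a^{\lceil cq\rceil}\subseteq J^{[q]}$ for infinitely many $q=p^e$. Then
\[
e(\mathfrak a)\ge (d/c)^d\,e(J).
\]
\end{theorem}

For $z_0=1$, comparing the multiplicities of $\mathfrak a^{\lceil cq\rceil}$ and $J^{[q]}$ gives only $e(\mathfrak a)\ge c^{-d}e(J)$, since $e(J^{[q]})=q^de(J)$ by (F4) below. The content of Theorem~\ref{thm:B} is the factor $d^d$.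

The multiplier $z_0$ allows a weaker hypothesis in Theorem~\ref{thm:A}. The \emph{tight closure} $J^*$ of an ideal $J$ in a Noetherian ring of characteristic $p$ is the set of all $x$ for which there is $z$ outside every minimal prime with $zx^q\in J^{[q]}$ for all $q\gg0$. Taking $z=1$ shows $J\subseteq J^*$.

\begin{corollary}\label{cor:tight}
Let $R$, $\mathfrak a$, $J$ be as in Theorem~\ref{thm:A}, with $k$ of characteristic $p>0$. If $\mathfrak a^{N+1}\subseteq J^*$ for an integer $N\ge0$, then \eqref{eq:main} holds.
\end{corollary}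

For $d=2$ the inequality \eqref{eq:main} reads $e(J)\le\frac{(N+2)^2}{4}e(\mathfrak a)$. An independent argument improves the constant for odd $N$ and needs no field.

\begin{theorem}\label{thm:C}
Let $(R,\mathfrak m)$ be any two-dimensional Noetherian local ring (mixed characteristic is allowed), let $J$ be generated by a system of parameters, and let $\mathfrak a$ be $\mathfrak m$-primary with $\mathfrak a^{N+1}\subseteq J$. Then $e(J)\le\lfloor (N+2)^2/4\rfloor\,e(\mathfrak a)$, and this is best possible for every $N\ge0$.
\end{theorem}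

Section~\ref{sec:facts} collects standard facts. Section~\ref{sec:model} shows the method for $J=(x,y^r)$ in $k[[x,y]]$. The convexity argument is in Section~\ref{sec:convex} and the algebra that feeds it in Section~\ref{sec:slices}; together they prove Theorem~\ref{thm:B}. Sections~\ref{sec:charp} and~\ref{sec:char0} prove Theorem~\ref{thm:A} in characteristic $p$ and $0$, and Section~\ref{sec:dim2} proves Theorem~\ref{thm:C}.

\section{Standard facts and first reductions}\label{sec:facts}

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $t_+=\max(t,0)$. Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\geq 1$, let $I$ be an $\mathfrak m$-primary ideal and $M$ a finite $R$-module. A \emph{system of parameters} is a sequence of $d$ elements that generates an $\mathfrak m$-primary ideal; such an ideal is a \emph{parameter ideal}.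

\begin{itemize}
\item[(F1)] Put $e(I;M)=\lim_n d!\,\ell(M/I^nM)/n^d$, so $e(I)=e(I;R)$. If $I\subseteq I'$, then $e(I)\ge e(I')$, and $e(I^n)=n^de(I)$.
\item[(F2)] \emph{Associativity formula.} $e(I;M)=\sum_P\ell_{R_P}(M_P)\,e(I;R/P)$, where $P$ runs over the primes with $\dim R/P=d$. If $R$ is a domain, this says $e(I;M)=\operatorname{rank}(M)\,e(I)$.
\item[(F3)] Let $R\to R'$ be a flat homomorphism of Noetherian local rings such that $\mathfrak mR'$ is the maximal ideal of $R'$. Then $\ell_{R'}(R'/IR')=\ell_R(R/I)$, so $\dim R'=d$ and $e(IR')=e(I)$. Minimal primes of $R'$ contract to minimal primes of $R$, by going-down. Examples are the completion $\widehat R$ and the ring $R(X)=R[X]_{\mathfrak mR[X]}$, whose residue field is infinite.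
\item[(F4)] An ideal $\mathfrak b\subseteq I$ is a \emph{reduction} of $I$ if $I^{m+1}=\mathfrak bI^m$ for some $m$. Then $I^{m+n}\subseteq\mathfrak b^n\subseteq I^n$, so $e(\mathfrak b)=e(I)$. If $R/\mathfrak m$ is infinite, $I$ has a reduction that is a parameter ideal. If $I=(x_1,\dots,x_d)$, then $(x_1^n,\dots,x_d^n)$ is a reduction of $I^n$: a monomial of degree $nd$ in the $x_i$ has an exponent $\ge n$, so $(I^n)^d=(x_1^n,\dots,x_d^n)(I^n)^{d-1}$. Hence $e\bigl((x_1^n,\dots,x_d^n)\bigr)=n^de(I)$.
\item[(F5)] Let $I=(x_1,\dots,x_d)$ be a parameter ideal. The module $\bigoplus_nI^nM/I^{n+1}M$ is a quotient of $(M/IM)[X_1,\dots,X_d]$, so $\ell(M/I^nM)\le\binom{n+d-1}{d}\ell(M/IM)$ and $e(I;M)\le\ell(M/IM)$. Both are equalities if $x_1,\dots,x_d$ is a regular sequence on $M$. In general $e(I)=\lim_n\ell\bigl(R/(x_1^n,\dots,x_d^n)\bigr)/n^d$ by Lech's lemma \cite[Theorem~14.12]{Mat}.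
\item[(F6)] If $x_1,\dots,x_d\in\mathfrak m$ is a regular sequence on $M$, so is every permutation of $x_1^{a_1},\dots,x_d^{a_d}$ for $a_j\ge1$. Thus $x_i$ is a nonzerodivisor on $M/(x_j^{a_j}:j\ne i)M$, and canceling $x_i^\nu$ there gives, for $0\le\nu<a_i$,
\[
(x_1^{a_1},\dots,x_d^{a_d})M:_Mx_i^{\nu}=(x_1^{a_1},\dots,x_i^{a_i-\nu},\dots,x_d^{a_d})M .
\]
\item[(F7)] Let $R$ be complete and contain a field. Then $R$ has a coefficient field $K$, a subfield mapping isomorphically onto $R/\mathfrak m$. If $J=(f_1,\dots,f_d)$ is a parameter ideal, the map $B=K[[Y_1,\dots,Y_d]]\to R$, $Y_i\mapsto f_i$, is finite, and it is injective because $\dim R=d$. Lengths over $B$ and over $R$ agree, so (F2) over $B$ gives $e(J)=\operatorname{rank}_BR\ge1$.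
\item[(F8)] A Noetherian ring $A$ is \emph{Nagata} if for every prime $P$ the integral closure of $A/P$ in every finite extension of its fraction field is a finite $A/P$-module. Complete Noetherian local rings are Nagata, and so are localizations of finitely generated algebras over Nagata rings.
\end{itemize}

\begin{lemma}\label{lem:graded}
It suffices to prove Theorem~\ref{thm:A} and Corollary~\ref{cor:tight} for local rings.
\end{lemma}

\begin{proof}
Let $R$ be graded. It is a finitely generated $k$-algebra with homogeneous minimal primes. Choose a minimal prime $P$ with $\dim R/P=d$. Then $P\subseteq\mathfrak m$, and every maximal ideal of the affine domain $R/P$ has height $d$, so $\dim R_{\mathfrak m}=d$. For $\mathfrak m$-primary $I$ the ring $R/I^n$ has $\mathfrak m$ as its only prime, so $R/I^n=R_{\mathfrak m}/I^nR_{\mathfrak m}$ and $e(I)=e(IR_{\mathfrak m})$. The ideal $JR_{\mathfrak m}$ is a parameter ideal, inclusions localize, and an element outside the minimal primes of $R$ is outside those of $R_{\mathfrak m}$.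
\end{proof}

\begin{lemma}\label{lem:domain}
Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$, let $\mathfrak a$ be $\mathfrak m$-primary, $J$ a parameter ideal and $\gamma>0$. Let $R'$ be the completion of $R$ or of $R(X)$, and let $P$ run over the primes of $R'$ with $\dim R'/P=d$. Then each $J(R'/P)$ is a parameter ideal of the complete local domain $R'/P$, and an element of $R$ outside every minimal prime has nonzero image in $R'/P$. If $e(\mathfrak a;R'/P)\ge\gamma\,e(J;R'/P)$ for all $P$, then $e(\mathfrak a)\ge\gamma\,e(J)$.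
\end{lemma}

\begin{proof}
The ideal $J(R'/P)$ is primary to the maximal ideal and generated by $d=\dim R'/P$ elements. Each $P$ is a minimal prime of $R'$, so it contracts to a minimal prime of $R$ by (F3). The last claim follows from (F3) and from (F2) applied to $\mathfrak aR'$ and $JR'$.
\end{proof}

\section{The method in two variables}\label{sec:model}

Let $R=k[[x,y]]$ with $k$ of characteristic $p$, and let $J=(x,y^r)$, so that $e(J)=r$ and $J^{[q]}=(x^q,y^{rq})$. Let $\mathfrak a$ be $\mathfrak m$-primary with $\mathfrak a^{\lceil cq\rceil}\subseteq J^{[q]}$ for infinitely many $q$. Theorem~\ref{thm:B} asserts that $e(\mathfrak a)\ge4r/c^2$.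

For $n\ge1$ and $\nu\ge0$ the image of $(\mathfrak a^n:x^\nu)$ in $R/xR=k[[y]]$ is a nonzero ideal; write it as $(y^{E(n,\nu)})$. If $\mathfrak a$ is a monomial ideal, $E(n,\nu)$ is the least $j$ with $x^\nu y^j\in\mathfrak a^n$, that is, the number of monomials outside $\mathfrak a^n$ in the column of $x^\nu$. The function $E$ has four properties.

\begin{itemize}
\item[(a)] $\ell(R/\mathfrak a^n)=\sum_\nu E(n,\nu)$. For monomial ideals this counts monomials by columns; in general one filters $R/\mathfrak a^n$ by powers of $x$ (Lemma~\ref{lem:slices}).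
\item[(b)] $E(n+n',\nu+\nu')\le E(n,\nu)+E(n',\nu')$, because $(\mathfrak a^n:x^\nu)(\mathfrak a^{n'}:x^{\nu'})\subseteq(\mathfrak a^{n+n'}:x^{\nu+\nu'})$ and orders add under multiplication in $k[[y]]$.
\item[(c)] $E(n,\nu)\ge rq$ if $q$ is as in the hypothesis, $n\ge cq$ and $\nu<q$. Indeed, $x^\nu w\in\mathfrak a^n\subseteq(x^q,y^{rq})$ gives $w\in(x^{q-\nu},y^{rq})\subseteq(x,y^{rq})$ by (F6).
\item[(d)] $E(1,h)=0$ if $x^h\in\mathfrak a$.
\end{itemize}

Plot the points $(\kappa,\eta)=(\nu/n,E(n,\nu)/n)$. By (a), $\ell(R/\mathfrak a^n)/n^2$ is a Riemann sum for the area under the points of level $n$. By (b) and (c), as we prove in Section~\ref{sec:convex}, the convex hull of all the points avoids the open region $\kappa<1/c$, $\eta<r/c$. So a line through the corner $(1/c,r/c)$ lies below all the points, and by (d) and the point $(0,E(1,0))$ it is neither horizontal nor vertical. If its slope is $-s$, it meets the axes at height $A=(r+s)/c$ and at distance $A/s$, and it cuts off a triangle of area $A^2/2s$. Therefore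
\[
e(\mathfrak a)\ge\frac{A^2}{s}=\frac{(r+s)^2}{c^2s}\ge\frac{4r}{c^2}.
\]
We do not know $s$, but the inequality of means makes the bound independent of it.

\begin{example}\label{ex:model}
Let $\mathfrak a=(x^3,xy,y^4)$ and $r=2$. The exponents $(i,j)$ of the three generators satisfy $3i+j\ge4$ and $i+2j\ge3$, so every monomial $x^iy^j\in\mathfrak a^n$ has $3i+j\ge4n$ and $i+2j\ge3n$. Also $E(1,0)=4$, $E(1,1)=1$, $E(1,3)=0$. So all points lie on or above the broken line through $(0,4)$, $(1,1)$, $(3,0)$, whose vertices occur (Figure~\ref{fig:model}). A monomial outside $(x^q,y^{2q})$ has $3i+j<5q$, so $c=5/4$ is admissible for every $q$. The corner is $(4/5,8/5)$, the line is $3\kappa+\eta=4$, and $s=3$, $A=4$. The ideal $\mathfrak b=(x^3+y^4,xy)$ is a reduction of $\mathfrak a$: the product $\mathfrak b\mathfrak a$ contains $xy\,\mathfrak a$, hence $x^3y^4$, hence $x^6$ and $y^8$, so $\mathfrak b\mathfrak a=\mathfrak a^2$. Its colength is $\ell(R/(x^3+y^4,x))+\ell(R/(x^3+y^4,y))=4+3$. The chain of inequalities above reads $7\ge16/3\ge128/25$.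
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0)--(0,4)--(1.3333,0)--cycle;
\draw[->] (0,0)--(4,0) node[right] {$\kappa$};
\draw[->] (0,0)--(0,4.5) node[above] {$\eta$};
\draw[very thick] (0,4)--(1,1)--(3,0)--(3.7,0);
\draw (1,1)--(1.3333,0);
\draw[dashed] (0,1.6)--(0.8,1.6)--(0.8,0);
\fill (0,4) circle (1.6pt) node[right] {$(0,4)$};
\fill (1,1) circle (1.6pt) node[above right] {$(1,1)$};
\fill (3,0) circle (1.6pt) node[above right] {$(3,0)$};
\draw[fill=white] (0.8,1.6) circle (1.6pt) node[above right] {$(1/c,\,r/c)=(4/5,\,8/5)$};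
\end{tikzpicture}
\caption{The case $\mathfrak a=(x^3,xy,y^4)$, $J=(x,y^2)$, $c=5/4$ in $k[[x,y]]$. The points $(\nu/n,E(n,\nu)/n)$, where $E(n,\nu)$ is the least $j$ with $x^\nu y^j\in\mathfrak a^n$, lie on or above the thick broken line and avoid the interior of the dashed box. The line $3\kappa+\eta=4$ through the corner of the box cuts off the shaded triangle, and twice its area, $16/3$, is a lower bound for $e(\mathfrak a)=7$.}
\label{fig:model}
\end{figure}

Two features of this case fail in general.

First, (b) used that $R/(f_1)$ is a discrete valuation ring. In other one-dimensional rings colength is not subadditive on products, not even up to a bounded error: in $k[[x,y]]/(x^2)$ the ideal $I=(x,y^n)$ has colength $n$, while $I^2=(xy^n,y^{2n})$ has colength $3n$. We shall replace $f_1,\dots,f_{d-1}$ by generic linear combinations of the $f_i$, which cut out a one-dimensional domain up to torsion, and measure ideals in its normalization. The coefficients have to be new indeterminates: for $J=(x^2,y^2)$ over a perfect field of characteristic $2$, every $k$-linear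 combination of $x^2$ and $y^2$ is a square.

Second, (c) used that $f_1,\dots,f_d$ is a regular sequence. In general we compute the colon in a free $B$-submodule of $R$ of full rank, at the cost of one fixed multiplier.

Both repairs introduce errors that are bounded independently of $n$, $\nu$ and $q$. The next section shows that such errors do not affect the limit.

\section{Subadditive functions and a simplex}\label{sec:convex}

Let $\mathbf e_1,\dots,\mathbf e_{d-1}$ be the unit vectors of $\mathbb N^{d-1}$; for $d=1$ the set $\mathbb N^0$ is a single point.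

\begin{proposition}\label{prop:convex}
Let $d\ge1$ be an integer, let $r,c>0$ and $C,\delta\ge0$ be real numbers, and let $\mathcal Q$ be an infinite set of positive integers. Let $E\colon\mathbb Z_{>0}\times\mathbb N^{d-1}\to\mathbb R_{\ge0}$ satisfy:
\begin{itemize}
\item[(E1)] $E(n+n',\nu+\nu')\le E(n,\nu)+E(n',\nu')$;
\item[(E2)] $E(n,\nu)\ge qr-C$ whenever $q\in\mathcal Q$, $n\ge cq$ and $\nu_i<q$ for all $i$;
\item[(E3)] for each $i\le d-1$ there is $h_i\in\mathbb N$ with $E(1,h_i\mathbf e_i)=0$.
\end{itemize}
Then
\[
\liminf_{n\to\infty}\ \frac{d!}{n^d}\sum_{\nu\in\mathbb N^{d-1}}\bigl(E(n,\nu)-\delta\bigr)_+\ \ge\ \Bigl(\frac dc\Bigr)^dr .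
\]
\end{proposition}

\begin{proof}
\emph{Step 1: removing $q$ and $C$.} Condition (E2) speaks only about special levels and has an error term; (E1) transports it to every level. We claim that
\begin{equation}\label{eq:box}
E(n,\nu)\ge nr/c\qquad\text{whenever }\nu_i<n/c\text{ for all }i.
\end{equation}
For $q\in\mathcal Q$ let $m$ be the least positive integer with $mn\ge cq$, so $mn<cq+n$. Then $m\nu_i\le q\,(c\nu_i/n)+\nu_i$, which is less than $q$ for large $q$ because $c\nu_i/n<1$. By (E1) and (E2), $mE(n,\nu)\ge E(mn,m\nu)\ge qr-C$. Hence $E(n,\nu)/n\ge(qr-C)/(cq+n)$ for large $q\in\mathcal Q$, and the right side tends to $r/c$.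

\emph{Step 2: a separating hyperplane.} Let $\Gamma\subseteq\mathbb R^d$ be the convex hull of the points $\pi(n,\nu)=(\nu/n,\,E(n,\nu)/n)$, and let $U$ be the open convex set of all $(\kappa,\eta)\in\mathbb R^{d-1}\times\mathbb R$ with $\kappa_i<1/c$ for all $i$ and $\eta<r/c$. We claim $\Gamma\cap U=\emptyset$. Suppose that a convex combination $\sum_j\lambda_j\pi(n_j,\nu^{(j)})$ lies in $U$. Since $U$ is open, we may take the $\lambda_j$ rational and positive, say $\lambda_j=a_j/b$ with positive integers $a_j$ and $b=\sum_ja_j$. Let $n$ be a common multiple of the $n_j$, and put $m_j=a_jn/n_j$, $n^*=\sum_jm_jn_j=bn$ and $\nu^*=\sum_jm_j\nu^{(j)}$. Then $m_j/n^*=\lambda_j/n_j$. So $\nu^*/n^*=\sum_j\lambda_j\nu^{(j)}/n_j$ has all coordinates less than $1/c$, and (E1) gives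
\[
\frac{E(n^*,\nu^*)}{n^*}\le\sum_j\lambda_j\frac{E(n_j,\nu^{(j)})}{n_j}<\frac rc ,
\]
which contradicts \eqref{eq:box}.

Two disjoint nonempty convex subsets of $\mathbb R^d$ are separated by a hyperplane: there is $0\ne s=(s_1,\dots,s_d)\in\mathbb R^d$ with $\langle s,u\rangle\le\langle s,\gamma\rangle$ for all $u\in U$, $\gamma\in\Gamma$. The function $\langle s,\cdot\rangle$ is bounded above on $U$, and $U$ is stable under decreasing any coordinate, so all $s_i\ge0$. Its supremum on $U$ is then its value at the corner, $A=(s_1+\dots+s_{d-1}+rs_d)/c>0$. Thus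
\[
s_1\nu_1+\dots+s_{d-1}\nu_{d-1}+s_dE(n,\nu)\ge An\qquad\text{for all }n,\nu .
\]
For $(n,\nu)=(1,0)$ this gives $s_dE(1,0)\ge A$, so $s_d>0$. For $(n,\nu)=(1,h_i\mathbf e_i)$ it gives $s_ih_i\ge A$ by (E3), so $s_i>0$. We scale $s$ so that $s_d=1$ and write $s\cdot\nu=\sum_{i<d}s_i\nu_i$. Then $E(n,\nu)\ge An-s\cdot\nu$ and $A=(r+s_1+\dots+s_{d-1})/c$.

\emph{Step 3: the volume.} The set $\Delta_n=\{\nu\in\mathbb N^{d-1}:s\cdot\nu\le An\}$ has at most $\prod_{i<d}(An/s_i+1)=O(n^{d-1})$ elements, and
\[
\sum_\nu\bigl(E(n,\nu)-\delta\bigr)_+\ge\sum_{\nu\in\Delta_n}(An-s\cdot\nu-\delta)=\sum_{\nu}(An-s\cdot\nu)_+-\delta|\Delta_n| .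
\]
On the cube $\nu+[0,1]^{d-1}$ the function $x\mapsto(An-s\cdot x)_+$ is at most its value at $\nu$. So the last sum is at least the integral of this function over $\mathbb R_{\ge0}^{d-1}$, which is the volume of the $d$-simplex with perpendicular edges of lengths $An/s_1,\dots,An/s_{d-1},An$, namely $(An)^d/(d!\prod_{i<d}s_i)$. The limit inferior is therefore at least $A^d/\prod_{i<d}s_i$. The inequality of means for the $d$ numbers $r,s_1,\dots,s_{d-1}$ gives
\[
\frac{A^d}{\prod_{i<d}s_i}=\frac{(r+s_1+\dots+s_{d-1})^d}{c^d\prod_{i<d}s_i}\ge\frac{d^d\,r}{c^d}.\qedhere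
\]
\end{proof}

\section{Slicing along generic parameters: proof of Theorem~\ref{thm:B}}\label{sec:slices}

Let $\mathcal Q$ be the infinite set of $q$ in the hypothesis. By Lemma~\ref{lem:domain} we may assume that $R$ is a complete local domain and $z_0\ne0$. Let $K$ and $B=K[[Y_1,\dots,Y_d]]\subseteq R$ be as in (F7); we identify $Y_i$ with $f_i$. Let $\mathfrak n=(Y_1,\dots,Y_d)B$, let $F$ be the fraction field of $B$, and let $r=\operatorname{rank}_BR=e(J)$. Choose $r$ elements of $R$ that are linearly independent over $B$ and let $G\cong B^r$ be their span. The finite $B$-module $R/G$ is torsion, so there is $0\ne z\in B$ with $zR\subseteq G$. We shall construct a function $E$ as in Proposition~\ref{prop:convex} with $\ell(R/\mathfrak a^n)\ge\sum_\nu(E(n,\nu)-\delta)_+$.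

\subsection{Generic generators of $J$}

Let $t=(t_{ij})$, $1\le i\le d-1$, $1\le j\le d$, be indeterminates. Put
\[
\widetilde B=B[t]_{\mathfrak nB[t]},\qquad\widetilde R=R\otimes_B\widetilde B,\qquad y_i=\sum_{j=1}^dt_{ij}Y_j\ \ (i<d),\qquad y_d=Y_d,
\]
\[
V=\widetilde B/(y_1,\dots,y_{d-1}),\qquad S=\widetilde R/(y_1,\dots,y_{d-1})\widetilde R=R\otimes_BV,\qquad L=S[1/y_d].
\]
For $d=1$ there are no indeterminates, $V=B$ and $S=R$.

\begin{lemma}\label{lem:generic}
\begin{itemize}
\item[(a)] $\widetilde R$ is a local ring with maximal ideal $\mathfrak m\widetilde R$, flat over $R$ and finite over $\widetilde B$. Both $\widetilde R$ and $\widetilde B$ have residue field $K(t)$.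
\item[(b)] $y_1,\dots,y_d$ generate the maximal ideal of the $d$-dimensional regular local ring $\widetilde B$, and $J^{[q]}\widetilde R=(y_1^q,\dots,y_d^q)\widetilde R$ for every $q=p^e$.
\item[(c)] $V$ is a discrete valuation ring with uniformizer $y_d$, the ring $L$ is a field of degree $r$ over $\operatorname{Frac}V$, and $R\to L$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The ring $\widetilde B$ is flat over $B$, local with maximal ideal $\mathfrak n\widetilde B$ and residue field $K(t)$. Flatness and finiteness of $\widetilde R$ follow by base change. Every maximal ideal of $\widetilde R$ contains $\mathfrak n\widetilde R$ by finiteness. In $\widetilde R/\mathfrak n\widetilde R=(R/J)\otimes_KK(t)$ the ideal $(\mathfrak m/J)\otimes_KK(t)$ is nilpotent with quotient $K(t)$, so it is the only prime.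

(b) By (F3), $\dim\widetilde B=d$, and the maximal ideal has $d$ generators $Y_1,\dots,Y_d$, so $\widetilde B$ is regular. The matrix expressing $y_1,\dots,y_d$ in terms of $Y_1,\dots,Y_d$ has determinant $D=\det(t_{ij})_{i,j<d}$, which is nonzero in $K(t)$ and hence a unit of $\widetilde B$. In characteristic $p$ we have $y_i^q=\sum_jt_{ij}^qY_j^q$, and the matrix expressing the $y_i^q$ in terms of the $Y_j^q$ has determinant $D^q$, again a unit.

(c) The first claim follows from (b). Let $t'=(t_{ij})_{i,j<d}$. Once $Y_d$ is inverted, the equation $y_i=0$ can be solved for $t_{id}$: the $B[1/Y_d]$-algebra map $B[1/Y_d][t]\to B[1/Y_d][t']$ that fixes $t'$ and sends $t_{id}$ to $-Y_d^{-1}\sum_{j<d}t_{ij}Y_j$ is surjective with kernel $(y_1,\dots,y_{d-1})$. Hence $\operatorname{Frac}V=V[1/y_d]$ is, as a $B$-algebra, a localization of the domain $B[1/Y_d][t']$. A localization of a domain that is a field is the fraction field, so $\operatorname{Frac}V=F(t')$. The ring $F_R=R\otimes_BF$ is a localization of the domain $R$ at nonzero elements and has dimension $r$ over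 $F$, so it is a field containing $R$. Now
\[
L=R\otimes_B\operatorname{Frac}V=F_R\otimes_FF(t').
\]
This ring has dimension $r$ over $F(t')$ and is a localization of $F_R[t']$ at nonzero elements. So it is a domain containing $F_R$, finite over a field, hence a field.
\end{proof}

By (a) and (F3), $\ell(\widetilde R/I\widetilde R)=\ell(R/I)$ for $\mathfrak m$-primary $I$, and the length of an $S$-module is the same over $\widetilde R$, $S$ and $V$. Part (b) is the point where Frobenius powers are needed: for other exponents $q$ the ideal $(f_1^q,\dots,f_d^q)$ depends on the generators, as $(x^2,y^2)\ne((x+y)^2,y^2)$ in $k[[x,y]]$ shows for $p\ne2$. Part (c) is the reason for passing to a domain.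

\subsection{The degree of an ideal of $S$}

The ring $S$ may have $y_d$-torsion and need not be normal. Let $S'$ be its image in $L$ and let $\overline S$ be the integral closure of $V$ in $L$. The extension $L/\operatorname{Frac}V$ can be inseparable, as for $J=(x^2,y^2)$ in characteristic $2$, so we obtain finiteness from (F8): $V$ is a localization of a finitely generated $B$-algebra, hence Nagata, and $\overline S$ is finite over $V$. It is torsion-free with $\overline S[1/y_d]=L$, so it is free of rank $r$ over $V$. It is a Dedekind domain with finitely many maximal ideals, hence a principal ideal domain. Since $S$ is finite over $V$, we have $S'\subseteq\overline S$, and $S'[1/y_d]=L$. So $\overline S/S'$ is a finite torsion $V$-module, and $\delta=\ell_V(\overline S/S')$ is finite.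

For an ideal $I\subseteq S$ with nonzero image in $L$ put $\deg I=\ell_V(\overline S/I\overline S)$. This is finite, because $\overline S/I\overline S$ is an Artinian ring finite over $V$.

\begin{lemma}\label{lem:deg}
Let $I,I'\subseteq S$ be ideals with nonzero image in $L$. Then $\deg(II')=\deg I+\deg I'$; if $I\subseteq I'$, then $\deg I\ge\deg I'$; $\deg(y_d^qS)=qr$; and $\ell(S/I)\ge\deg I-\delta$.
\end{lemma}

\begin{proof}
Write $I\overline S=a\overline S$ and $I'\overline S=a'\overline S$. Then $a\overline S/aa'\overline S\cong\overline S/a'\overline S$, which gives additivity. Monotonicity holds because $\overline S/I'\overline S$ is a quotient of $\overline S/I\overline S$. Since $\overline S\cong V^r$, we have $\deg(y_d^qS)=qr$. Finally $IS'\subseteq I\overline S$ gives $\deg I\le\ell_V(\overline S/IS')=\delta+\ell(S'/IS')\le\delta+\ell(S/I)$.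
\end{proof}

\subsection{Slices of an ideal}

We iterate the construction of Section~\ref{sec:model}, taking a colon and reducing modulo $y_i$ for $i=1,\dots,d-1$. Let $\widetilde R_i=\widetilde R/(y_1,\dots,y_i)\widetilde R$, so $\widetilde R_0=\widetilde R$ and $\widetilde R_{d-1}=S$. Let $I\subseteq\widetilde R$ be an ideal of finite colength and $\nu\in\mathbb N^{d-1}$. Starting from $I\subseteq\widetilde R_0$, define
\[
I_{\nu_1\dots\nu_i}=\text{image in }\widetilde R_i\text{ of }\bigl(I_{\nu_1\dots\nu_{i-1}}:_{\widetilde R_{i-1}}y_i^{\nu_i}\bigr),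
\]
and let $I_\nu=I_{\nu_1\dots\nu_{d-1}}\subseteq S$ be the \emph{slice} of $I$ at $\nu$. A colon ideal contains the ideal, so $I_{\nu_1\dots\nu_i}\supseteq I\widetilde R_i$. In particular these ideals have finite colength, and $I_\nu$ contains a power of $y_d$, so $\deg I_\nu$ is defined.

\begin{lemma}\label{lem:slices}
Let $I,I'\subseteq\widetilde R$ be ideals of finite colength.
\begin{itemize}
\item[(a)] $\ell(\widetilde R/I)=\sum_{\nu\in\mathbb N^{d-1}}\ell(S/I_\nu)$.
\item[(b)] $I_\nu\,I'_{\nu'}\subseteq(II')_{\nu+\nu'}$.
\item[(c)] If $i\le d-1$ and $y_i^h\in I$, then $I_{h\mathbf e_i}=S$.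
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $H\subseteq\widetilde R_{i-1}$ have finite colength, $M=\widetilde R_{i-1}/H$ and $y=y_i$. An element $w$ is in the kernel of the surjection $\widetilde R_{i-1}\to y^kM/y^{k+1}M$, $w\mapsto y^kw$, if and only if $y^k(w-yx)\in H$ for some $x$. So the kernel is $(H:y^k)+y\widetilde R_{i-1}$, and $y^kM/y^{k+1}M$ is the quotient of $\widetilde R_i$ by the image of $(H:y^k)$. Since $y$ is nilpotent on $M$, we have $\ell(M)=\sum_k\ell(y^kM/y^{k+1}M)$. Applying this to $H=I_{\nu_1\dots\nu_{i-1}}$ for $i=1,\dots,d-1$ gives (a).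

(b) If $H,H',H''\subseteq\widetilde R_{i-1}$ satisfy $HH'\subseteq H''$, then $(H:y_i^k)(H':y_i^{k'})\subseteq(H'':y_i^{k+k'})$, and the inclusion passes to the images in $\widetilde R_i$. Induct on $i$.

(c) The ideal obtained after $i-1$ steps contains $I\widetilde R_{i-1}$, hence $y_i^h$. So the $i$-th colon is the unit ideal, and so are all later ones.
\end{proof}

Put $E(n,\nu)=\deg\bigl((\mathfrak a^n\widetilde R)_\nu\bigr)$ for $n\ge1$. Lemma~\ref{lem:slices}(b) and the first two claims of Lemma~\ref{lem:deg} give (E1). Lemma~\ref{lem:slices}(c) gives (E3), since $\mathfrak a\widetilde R$ contains a power of each $y_i$. Lemma~\ref{lem:slices}(a) and the last claim of Lemma~\ref{lem:deg} give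
\begin{equation}\label{eq:length}
\ell(R/\mathfrak a^n)\ge\sum_{\nu\in\mathbb N^{d-1}}\bigl(E(n,\nu)-\delta\bigr)_+ .
\end{equation}

\subsection{Slices inside the box are large}

It remains to prove (E2), the only place where the hypothesis on $\mathfrak a$ enters. We want to cancel $y_i^{\nu_i}$ against $y_i^q$, but $y_1,\dots,y_d$ need not be a regular sequence on $\widetilde R$. It is one on $\widetilde G=G\otimes_B\widetilde B\cong\widetilde B^{\,r}$. By flatness $\widetilde G\subseteq\widetilde R$ and $z\widetilde R\subseteq\widetilde G$, so one multiplication by $z$ moves the whole computation into $\widetilde G$. The images of $z$ and $z_0$ in $L$ are nonzero by Lemma~\ref{lem:generic}(c), so $C=\deg(zz_0S)$ is defined. It does not depend on $n$, $\nu$ or $q$.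

\begin{lemma}\label{lem:box}
If $q\in\mathcal Q$, $n\ge cq$ and $\nu_i<q$ for all $i$, then $E(n,\nu)\ge qr-C$.
\end{lemma}

\begin{proof}
Let $I=\mathfrak a^n\widetilde R$ and let $w\in\widetilde R$ have image in $I_\nu$. We unwind the definition of the slice. Put $w_{d-1}=w$. Suppose $w_i\in\widetilde R$ has image in $I_{\nu_1\dots\nu_i}$, where $i\ge1$. Then there is $x_i\in\widetilde R$ such that the image of $w_i+y_ix_i$ in $\widetilde R_{i-1}$ lies in $(I_{\nu_1\dots\nu_{i-1}}:y_i^{\nu_i})$, so
\[
w_{i-1}=y_i^{\nu_i}(w_i+y_ix_i)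
\]
has image in $I_{\nu_1\dots\nu_{i-1}}$. We end with $w_0\in I$. Since $n\ge\lceil cq\rceil$, the hypothesis and Lemma~\ref{lem:generic}(b) give $z_0w_0\in(y_1^q,\dots,y_d^q)\widetilde R$. Put $\sigma=zz_0$. Then $\sigma w_i,\sigma x_i\in\widetilde G$ for all $i$. We prove by induction on $i$ that
\begin{equation}\label{eq:induct}
\sigma w_i\in(y_1,\dots,y_i,y_{i+1}^q,\dots,y_d^q)\,\widetilde G .
\end{equation}
For $i=0$ this holds because $\sigma w_0\in(y_1^q,\dots,y_d^q)\,z\widetilde R$. Assume \eqref{eq:induct} for $i-1$. Then $y_i^{\nu_i}\cdot\sigma(w_i+y_ix_i)$ lies in $(y_1,\dots,y_{i-1},y_i^q,\dots,y_d^q)\widetilde G$, and $\sigma(w_i+y_ix_i)\in\widetilde G$. By (F6),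
\[
\sigma(w_i+y_ix_i)\in(y_1,\dots,y_{i-1},y_i^{q-\nu_i},y_{i+1}^q,\dots,y_d^q)\,\widetilde G .
\]
Since $q-\nu_i\ge1$ and $\sigma x_i\in\widetilde G$, this gives \eqref{eq:induct} for $i$.

For $i=d-1$, \eqref{eq:induct} shows that the image of $\sigma w$ in $S$ lies in $y_d^qS$. Thus $\sigma I_\nu\subseteq y_d^qS$, and Lemma~\ref{lem:deg} gives $C+E(n,\nu)\ge qr$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The function $E$ satisfies (E1)--(E3). By \eqref{eq:length} and Proposition~\ref{prop:convex}, $e(\mathfrak a)=\lim_nd!\,\ell(R/\mathfrak a^n)/n^d\ge(d/c)^dr=(d/c)^de(J)$.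
\end{proof}

\section{Theorem~\ref{thm:A} in characteristic $p$}\label{sec:charp}

Since $J\subseteq J^*$, Corollary~\ref{cor:tight} contains Theorem~\ref{thm:A} in characteristic $p$. To apply Theorem~\ref{thm:B} we need an ordinary power of $\mathfrak a$ inside $J^{[q]}$, while the hypothesis controls the Frobenius power $(\mathfrak a^{N+1})^{[q]}$. The exponent needed to pass from one to the other grows with the number of generators, so we first replace $\mathfrak a$ by an ideal with $d$ generators.

\begin{proof}[Proof of Corollary~\ref{cor:tight}]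
Each of finitely many generators of $\mathfrak a^{N+1}$ has a multiplier as in the definition of $J^*$. Their product $z_0$ lies outside every minimal prime, and $z_0(\mathfrak a^{N+1})^{[q]}\subseteq J^{[q]}$ for $q\gg0$. By Lemma~\ref{lem:graded} we may assume that $R$ is local. By (F3) we may replace $R$ by $R(X)$; this preserves the multiplicities, the inclusion and the condition on $z_0$. By (F4), $\mathfrak a$ has a reduction $\mathfrak b=(u_1,\dots,u_d)$, and $e(\mathfrak b)=e(\mathfrak a)$. Let $u^\beta=u_1^{\beta_1}\cdots u_d^{\beta_d}$ have degree $(N+d)q$. Then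
\[
\sum_{i=1}^d\Bigl\lfloor\frac{\beta_i}q\Bigr\rfloor\ge\sum_{i=1}^d\frac{\beta_i-q+1}{q}=N+\frac dq>N .
\]
The left side is an integer, so it is at least $N+1$, and $u^\beta$ is a multiple of $(u^\gamma)^q$ for some $\gamma\in\mathbb N^d$ of degree $N+1$. Hence $\mathfrak b^{(N+d)q}\subseteq(\mathfrak b^{N+1})^{[q]}\subseteq(\mathfrak a^{N+1})^{[q]}$, and $z_0\mathfrak b^{(N+d)q}\subseteq J^{[q]}$ for $q\gg0$. Theorem~\ref{thm:B} for $\mathfrak b$ with $c=N+d$ gives \eqref{eq:main}.
\end{proof}

\section{Theorem~\ref{thm:A} in characteristic zero}\label{sec:char0}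

We show that a counterexample in characteristic $0$ produces one over a finite field. There are two obstacles. A complete local ring is described by power series, whose infinitely many coefficients need not lie in a ring that can be reduced modulo a prime; Artin approximation replaces them by algebraic power series, whose coefficients do. And multiplicities are limits, which equations do not see; but $e(J)$ is a rank, and for $e(\mathfrak a)$ we need only an upper bound, which a single colength provides.

By Lemmas~\ref{lem:graded} and~\ref{lem:domain} we may assume that $R$ is a complete local domain. Let $K\supseteq\mathbb Q$ be a coefficient field. It is infinite, so by (F4) we may replace $\mathfrak a$ by a reduction and assume $\mathfrak a=(u_1,\dots,u_d)$. Let $B=K[[Y]]=K[[Y_1,\dots,Y_d]]\subseteq R$ be as in (F7), so $J=(Y)R$ and $r=\operatorname{rank}_BR=e(J)$. Put $\theta=\bigl(\frac d{d+N}\bigr)^dr$ and suppose that $e(\mathfrak a)<\theta$. By Lech's lemma (F5) there is $n\ge1$ with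
\[
\lambda:=\ell\bigl(R/(u_1^n,\dots,u_d^n)\bigr)<\theta n^d .
\]

\subsection{Equations for the data}

The $K$-vector space $R/J$ is spanned by $1$ and $\mathfrak m/J$, so by Nakayama's lemma $R$ has $B$-module generators $\rho_1=1$ and $\rho_2,\dots,\rho_s\in\mathfrak m$. Let $\varepsilon_1,\dots,\varepsilon_s$ be the standard basis of $B^s$ and choose a presentation $B^l\xrightarrow{\ \Psi\ }B^s\xrightarrow{\ \pi\ }R\to0$ with $\pi(\varepsilon_i)=\rho_i$. For $2\le i\le j\le s$ choose $c_{ij}^h\in B$ with $\rho_i\rho_j=\sum_hc_{ij}^h\rho_h$. Let $*$ be the commutative bilinear product on $B^s$ with unit $\varepsilon_1$ and $\varepsilon_i*\varepsilon_j=\sum_hc_{ij}^h\varepsilon_h$ for $2\le i\le j$. Then $\pi(a*a')=\pi(a)\pi(a')$. Choose $\hat u_i\in B^s$ with $\pi(\hat u_i)=u_i$, and for each $\beta\in\mathbb N^d$ of degree $N+1$ let $\hat u^{*\beta}$ be the corresponding $*$-product with a fixed bracketing. Since $\ker\pi=\operatorname{im}\Psi$, the following hold.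
\begin{itemize}
\item[(S1)] $\varepsilon_i*\Psi_j\in\operatorname{im}\Psi$ for all $i$ and all columns $\Psi_j$ of $\Psi$.
\item[(S2)] $(\varepsilon_i*\varepsilon_j)*\varepsilon_h-\varepsilon_i*(\varepsilon_j*\varepsilon_h)\in\operatorname{im}\Psi$ for all $i,j,h$.
\item[(S3)] For each $\beta$ of degree $N+1$ there are $\hat h_{\beta,i}\in B^s$ with $\hat u^{*\beta}-\sum_iY_i\hat h_{\beta,i}\in\operatorname{im}\Psi$; this is the hypothesis $\mathfrak a^{N+1}\subseteq J$.
\item[(S4)] All minors of $\Psi$ of size $s-r+1$ vanish, since $\Psi$ has rank $s-r$.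
\end{itemize}
Write each membership as $a=\Psi v$ with a vector $v$ of length $l$. Take as unknowns the entries of $\Psi$, the $c_{ij}^h$, and the coordinates of the $\hat u_i$, the $\hat h_{\beta,i}$ and the vectors $v$. Then (S1)--(S4) is a finite system $\Sigma$ of polynomial equations with coefficients in $\mathbb Z[Y]$, and we have a solution in $B$. Conversely, take a solution in a $\mathbb Z[Y]$-algebra $B'$, with data $\Psi',*',\hat u'$. By (S1) the product $*'$ descends to $(B')^s/\operatorname{im}\Psi'$; by (S2) this quotient is a commutative associative unital $B'$-algebra; and by (S3) the classes $u_i'$ of the $\hat u_i'$ satisfy $(u_1',\dots,u_d')^{N+1}\subseteq(Y)$.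

Three further properties are not equations, but they depend only on the solution modulo a power of $(Y)$. Some minor $\Delta(\Psi)$ of size $s-r$ is nonzero (an empty minor is $1$). Fix $T$ with $\rho_i^T\in(Y)R$ for $i\ge2$, and fix $b$ larger than the order of the power series $\Delta(\Psi)$ and such that $(Y)^{b-1}R\subseteq(u_1^n,\dots,u_d^n)$.

\subsection{A solution over a finitely generated ring}

Let $B^h\subseteq K[[Y]]$ be the henselization of $K[Y]_{(Y)}$. It is the filtered colimit of the \'etale $K[Y]$-algebras $A$ equipped with a prime $\mathfrak q$ over $(Y)$ with residue field $K$. For such a pair there is $a\in A\setminus\mathfrak q$ such that $A_a$ is \emph{standard \'etale}: $A_a\cong(K[Y,Z]/(H))_D$ with $H,D\in K[Y,Z]$, where $H_Z=\partial H/\partial Z$ is a unit of $A_a$. Artin's approximation theorem \cite[Theorem~1.10]{Artin} says that a solution in $K[[Y]]$ of a finite system of polynomial equations over $B^h$ is congruent modulo any given power of $(Y)$ to a solution in $B^h$. We fix a solution of $\Sigma$ in $B^h$ congruent to the given one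 modulo $(Y)^b$ and mark its data by primes. By the choice of $b$, $\Delta(\Psi')\ne0$.

\begin{lemma}\label{lem:descent}
For finitely many elements $\xi_1,\dots,\xi_m\in B^h$ there is a finitely generated $\mathbb Z$-algebra $\Lambda\subseteq K$ with $\xi_1,\dots,\xi_m\in\Lambda[[Y]]$.
\end{lemma}

\begin{proof}
All $\xi_j$ lie in the image of one standard \'etale algebra $(K[Y,Z]/(H))_D\to K[[Y]]$. Let $\zeta$ be the image of $Z$ and $\tau\in K$ its constant term. Then $H(Y,\zeta)=0$, and $H_Z(Y,\zeta)$, $D(Y,\zeta)$ are units, so $H(0,\tau)=0$, $H_Z(0,\tau)\ne0$ and $D(0,\tau)\neq0$. Write $\xi_j=a_j(Y,\zeta)/D(Y,\zeta)^{m_j}$ with $a_j\in K[Y,Z]$. Let $\Lambda$ be generated by $\tau$, the coefficients of $H$, $D$ and the $a_j$, and the inverses of $H_Z(0,\tau)$ and $D(0,\tau)$.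

Hensel's lemma says: if $\Omega$ is complete with respect to an ideal $\mathfrak i$, $H\in\Omega[Z]$, $H(\tau)\in\mathfrak i$ and $H'(\tau)$ is a unit, then $H$ has exactly one root congruent to $\tau$ modulo $\mathfrak i$. It applies to $\Lambda[[Y]]$ and to $K[[Y]]$ with $\mathfrak i=(Y)$, because a power series whose constant term is a unit is a unit. The root in $\Lambda[[Y]]$ equals $\zeta$ by uniqueness in $K[[Y]]$. So $\zeta\in\Lambda[[Y]]$, and $D(Y,\zeta)$ is a unit of $\Lambda[[Y]]$, since its constant term is $D(0,\tau)$.
\end{proof}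

Apply the lemma to the entries of the approximate solution. They satisfy $\Sigma$ in the subring $\Lambda[[Y]]$ of $K[[Y]]$. For a ring homomorphism $\Lambda\to\Lambda'$, acting on coefficients gives a solution in $\Lambda'[[Y]]$, hence an algebra $R_{\Lambda'}$ with elements $u_i'$. Put
\[
Q_{\Lambda'}=R_{\Lambda'}/\bigl((u_1'^{\,n},\dots,u_d'^{\,n})+(Y)^b\bigr),\qquad W_{\Lambda'}=R_{\Lambda'}/(Y)R_{\Lambda'} .
\]
The ring $\Lambda'[[Y]]/(Y)^b$ is $\Lambda'$-free on the monomials of degree less than $b$, so it equals $\Lambda[[Y]]/(Y)^b\otimes_\Lambda\Lambda'$. Cokernels commute with tensor products, so $Q_\Lambda$ and $W_\Lambda$ are finite $\Lambda$-modules, and $Q_{\Lambda'}=Q_\Lambda\otimes_\Lambda\Lambda'$ and $W_{\Lambda'}=W_\Lambda\otimes_\Lambda\Lambda'$ as algebras.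

Take $\Lambda'=K$. The rings $R_K/(Y)^bR_K$ and $R/(Y)^bR$ are cokernels of the same matrix over $B/(Y)^b$, with the same structure constants, and $u_i'$ corresponds to $u_i$. Hence $Q_K=R/(u_1^n,\dots,u_d^n)$ has dimension $\lambda$ over $K$ and is killed by $(Y)^{b-1}$, and the class of $\varepsilon_i$ in $W_K=R/(Y)R$ has $T$-th power zero for $i\ge2$.

These facts spread out from $K$. A finite module over the domain $\Lambda$ becomes free after inverting one nonzero element, and an element of it that vanishes after tensoring with $K\supseteq\operatorname{Frac}\Lambda$ is torsion. So there is $0\ne g\in\Lambda$ such that over $\Lambda_1=\Lambda[1/g]$: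
\begin{itemize}
\item[(i)] $Q_{\Lambda_1}$ is free of rank $\lambda$; it then embeds in $Q_K$, so $(Y)^{b-1}Q_{\Lambda_1}=0$;
\item[(ii)] the class of $\varepsilon_i$ in $W_{\Lambda_1}$ has $T$-th power zero for $i\ge2$;
\item[(iii)] some coefficient of the power series $\Delta(\Psi')$ is a unit.
\end{itemize}

\subsection{Reduction modulo a maximal ideal}

Let $\mathbb F$ be the quotient of $\Lambda_1$ by a maximal ideal. A field that is finitely generated as a $\mathbb Z$-algebra is finite, so $\mathbb F$ has characteristic $p>0$. Let $R''=R_{\mathbb F}$, with matrix $\Psi''$ and elements $u_i''$, and put $J''=(Y)R''$, $\mathfrak a''=(u_1'',\dots,u_d'')$.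

\emph{The ring $R''$ and the ideal $J''$.} By (S4) and (iii), $\Psi''$ has rank exactly $s-r$, so the finite $\mathbb F[[Y]]$-module $R''$ has rank $r\ge1$. An element of the kernel of $\mathbb F[[Y]]\to R''$ annihilates this module and so is zero; hence $\dim R''=d$. The ring $R''/J''=W_{\mathbb F}$ is nonzero by Nakayama's lemma, and by (ii) it is spanned over $\mathbb F$ by $1$ and nilpotent elements. Its quotient by the nilradical is therefore $\mathbb F$. Every maximal ideal of $R''$ contains $J''$, so $R''$ is local with residue field $\mathbb F$. It is complete, being finite over $\mathbb F[[Y]]$. Thus $J''$ is a parameter ideal, and $e(J'')=r$ by (F7).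

\emph{The ideal $\mathfrak a''$.} Let $\mathfrak c=(u_1''^{\,n},\dots,u_d''^{\,n})$. By (i), $(Y)^{b-1}R''\subseteq\mathfrak c+(Y)^bR''$. So the module $\bigl((Y)^{b-1}R''+\mathfrak c\bigr)/\mathfrak c$ equals $(Y)$ times itself, and it vanishes by Nakayama's lemma. Hence $R''/\mathfrak c=Q_{\mathbb F}$, which has length $\lambda$ by (i). As $\lambda\ge1$, the ideal $\mathfrak c$ is proper, so $\mathfrak c$ and $\mathfrak a''$ are parameter ideals. By (S3), $(\mathfrak a'')^{N+1}\subseteq J''$. By (F4) and (F5),
\[
e(\mathfrak a'')=\frac{e(\mathfrak c)}{n^d}\le\frac\lambda{n^d}<\theta=\Bigl(\frac d{d+N}\Bigr)^de(J'').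
\]
This contradicts Corollary~\ref{cor:tight} for the local $\mathbb F$-algebra $R''$. Hence $e(\mathfrak a)\ge\theta$, and the proof of Theorem~\ref{thm:A} is complete.

\section{The sharp bound in dimension two}\label{sec:dim2}

In dimension two a normal domain is Cohen--Macaulay, so $e(J)$ becomes the length of a module $M$ killed by $\mathfrak a^{N+1}$. We bound the top layers of $M$ by the $\mathfrak a$-adic filtration and the bottom layers by the annihilators of powers of $\mathfrak a$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]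
By Lemma~\ref{lem:domain}, applied to the completion of $R(X)$, we may assume that $R$ is a complete local domain with infinite residue field, and by (F4) that $\mathfrak a=(u_1,u_2)$. Let $J=(f_1,f_2)$ and let $S$ be the normalization of $R$. It is finite over $R$ by (F8). A finite algebra over a complete local ring is a product of local rings, so the domain $S$ is local, of dimension two. By Serre's criterion it has depth two, so $u_1,u_2$ and $f_1,f_2$ are regular sequences on $S$. All lengths are taken over $R$. Since $S$ has rank one, (F2) and (F5) give $e:=e(\mathfrak a)=\ell(S/\mathfrak aS)$ and $e(J)=\ell(M)$ for $M=S/JS$.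

For $0\le i\le N+1$ we have $\mathfrak a^iM\subseteq0:_M\mathfrak a^{N+1-i}$, so
\[
e(J)\le\ell(M/\mathfrak a^iM)+\ell(0:_M\mathfrak a^{N+1-i}).
\]
By (F5), $\ell(M/\mathfrak a^iM)\le\ell(S/\mathfrak a^iS)=\binom{i+1}2e$.

For the second term we first show $\ell(0:_M\mathfrak a)\le e$. Choose $m\geq 1$ with $f_1^m,f_2^m\in\mathfrak a$. By (F6), applied twice, multiplication by $(f_1f_2)^{m-1}$ embeds $M$ in $S/(f_1^m,f_2^m)S$. Recall that if $x_1,x_2$ is a regular sequence on $S$ that annihilates an $R$-module $M'$, then $\operatorname{Hom}_R(M',S/(x_1,x_2)S)\cong\operatorname{Ext}^2_R(M',S)$. Using this for $M'=R/\mathfrak a$ and both sequences $f_1^m,f_2^m$ and $u_1,u_2$, we obtain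
\[
0:_M\mathfrak a\ \hookrightarrow\ \operatorname{Hom}_R\bigl(R/\mathfrak a,S/(f_1^m,f_2^m)S\bigr)\cong\operatorname{Hom}_R(R/\mathfrak a,S/\mathfrak aS)\cong S/\mathfrak aS .
\]
Next, let $\mu$ run over the $j+1$ monomials of degree $j$ in $u_1,u_2$. The map $h\mapsto(\mu h)_\mu$ from $0:_M\mathfrak a^{j+1}$ to $(0:_M\mathfrak a)^{j+1}$ has kernel $0:_M\mathfrak a^j$. By induction $\ell(0:_M\mathfrak a^j)\le(1+2+\dots+j)\,e=\binom{j+1}2e$. Altogether
\[
e(J)\le\Bigl(\binom{i+1}2+\binom{N+2-i}2\Bigr)e .
\]
For $N=2m'$ take $i=m'$; the bound is $\bigl(\binom{m'+1}2+\binom{m'+2}2\bigr)e=(m'+1)^2e$. For $N=2m'-1$ take $i=m'$; the bound is $2\binom{m'+1}2e=m'(m'+1)e$. In both cases the constant is $\lfloor(N+2)^2/4\rfloor$.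

For sharpness let $R=k[[x,y]]$, $\mathfrak a=\mathfrak m$ and $J=(x^s,y^t)$ with $s=\lfloor(N+2)/2\rfloor$ and $t=N+2-s$. A monomial of degree $N+1=s+t-1$ is divisible by $x^s$ or $y^t$, so $\mathfrak m^{N+1}\subseteq J$, and $e(J)=st=\lfloor(N+2)^2/4\rfloor$ while $e(\mathfrak a)=1$.
\end{proof}

\begin{remark}
This two-sided count does not reach Theorem~\ref{thm:A} in dimension three. There the numbers of monomials lead to the constant $\binom{i+2}3+\binom{N+3-i}3$. Its minimum over $i$ grows like $N^3/24$, since $x^3+(1-x)^3\ge1/4$ on $[0,1]$ with equality at $x=1/2$, whereas the constant in Theorem~\ref{thm:A} grows like $N^3/27$.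
\end{remark}

\begin{thebibliography}{9}

\bibitem{Artin}
Artin, \emph{Algebraic approximation of structures over complete local rings}.

\bibitem{HTW}
Craig Huneke, Shunsuke Takagi and Kei-ichi Watanabe, \emph{Multiplicity bounds in graded rings}, arXiv:0912.3853 (2009).

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
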